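\title{Exponential capture time in the localization game}

\begin{abstract}
In the localization game, cops try to locate an invisible moving robber on a graph by repeatedly measuring their distances to him. The Localization Capture Time Conjecture asserts that, when the smallest sufficient number of cops play, the number of rounds they need is at most linear in the number of vertices. We disprove it. For every $m\ge 3$ we construct connected graphs of diameter $2$ on $11m+2r$ vertices, where $r$ may be taken of order $\log m$, whose localization capture time is exactly $2^{m-1}$. In these graphs the knowledge of the cops behaves like a binary counter that can be increased by at most one per round. Together with a general upper bound, this shows that the largest localization capture time of a connected graph on $n$ vertices is $2^{\Theta(n)}$.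
\end{abstract}

\section{Introduction}

The \emph{localization game} is played on a finite connected graph $G=(V,E)$ by two players, one controlling $k$ cops and the other a robber. The robber is invisible to the cops. He sees the cops, and he is omniscient: he knows their strategy. He first chooses a vertex. Then, in each round, the cops choose any $k$ vertices $c_1,\dots,c_k$, with no regard to their previous positions, and \emph{probe} them: they learn the distance vector $(d(c_1,x),\dots,d(c_k,x))$, where $x$ is the current position of the robber. After the probe the robber stays where he is or moves to a neighbor. The cops win if after finitely many rounds they can determine the position of the robber.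

The \emph{localization number} $\zeta(G)$ is the least $k$ for which $k$ cops have a winning strategy. For $k\ge\zeta(G)$, the \emph{$k$-localization capture time} $\operatorname{lcapt}_k(G)$ is the number of rounds, that is, of probes, that $k$ cops need when they minimize and the robber maximizes this number. The \emph{localization capture time} is $\operatorname{lcapt}(G)=\operatorname{lcapt}_{\zeta(G)}(G)$.

The two parameters measure a trade of cops against time. The cops win in a single round exactly when some probe gives all vertices different distance vectors; the least size of such a probe is the \emph{metric dimension} of $G$, which therefore bounds $\zeta(G)$ from above. With fewer cops one probe leaves several candidates for the position of the robber, and the cops must combine information from different rounds while the robber moves. The number $\operatorname{lcapt}(G)$ is the price in time for using as few cops as possible.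

On a path, one cop at an end vertex wins in one round. On the star with $s\ge 2$ leaves, one cop probes the leaves one after another. The answers $0$ and $1$ locate the robber. As long as the answer is $2$, he sits on a leaf that has not been probed, and he cannot reach a probed leaf without being caught at the center on the way. After $s-1$ probes one candidate is left. No strategy is faster, since a probe excludes at most one leaf from the candidates. So the star on $n$ vertices has $\zeta=1$ and $\operatorname{lcapt}=n-2$. Here every probe clears a vertex for good. If on every graph the cops could play so that their set of candidates never grows and loses a vertex at least once every $D$ rounds, they would win within $Dn$ rounds. This suggests a linear bound. A family of graphs is \emph{well-localizable} if there is a constant $D$ with $\operatorname{lcapt}(G)\le D\,|V(G)|$ for every graph $G$ in the family. The following problem is posed in the paper of Ir\v{s}i\v{c} Chenoweth and Skrt~\cite{ICS}.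

\begin{quote}
\textbf{Localization Capture Time Conjecture.} The family of all connected graphs is well-localizable.
\end{quote}

We show that the conjecture is false, and that it fails exponentially.

\begin{theorem}\label{thm:main}
Let $m\ge 3$ and $r$ be integers with $2^r-r-1\ge 4m$. There is a connected graph $G=G_{m,r}$ of diameter $2$ with
\[
|V(G)|=11m+2r,\qquad \zeta(G)=2m+r,\qquad \operatorname{lcapt}(G)=2^{m-1}.
\]
\end{theorem}

The choice $r=\lceil\log_2 m\rceil+3$ is admissible, because $2^r-r-1\ge 2^{r-1}\ge 4m$ for this $r$. It gives graphs with at most $11m+2\log_2 m+8$ vertices and capture time $2^{m-1}$. Hence no polynomial in $|V(G)|$ bounds $\operatorname{lcapt}(G)$, even among graphs of diameter $2$, and the family of all connected graphs is not well-localizable. The exponent, linear in the number of vertices, has the right order.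

\begin{theorem}\label{thm:order}
Let $f(n)$ be the maximum of $\operatorname{lcapt}(G)$ over all connected graphs $G$ on $n$ vertices. For all $n\ge 100$,
\[
2^{\frac{n-2\lceil\log_2 n\rceil}{11}-3}\ \le\ f(n)\ \le\ 2^n-1 .
\]
In particular $f(n)=2^{\Theta(n)}$.
\end{theorem}

The heuristic drawn from the star fails because the cops may be forced to give up what they have cleared. The state of the game is a \emph{set} of vertices, and there are $2^n$ of these; this is the source of the upper bound (Section~\ref{sec:sets}). For the lower bound we want every winning line of play to pass through exponentially many sets. Section~\ref{sec:counter} describes a one-player game on a graph $H_m$ with $3m$ vertices whose state is read as an $m$-digit binary number: a round increases the number by at most one, and a new digit can be set only at the cost of erasing all lower digits. Section~\ref{sec:graph} surrounds $H_m$ by $8m+2r$ further vertices that leave $2m+r$ cops no useful probes other than the moves of this one-player game. Sections~\ref{sec:proof} and~\ref{sec:alln} complete the proofs.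

We write $[m]=\{1,\dots,m\}$, with $[0]=\emptyset$, and $x\sim y$ for adjacency. The closed neighborhood $N[x]$ consists of $x$ and its neighbors, and $N[X]=\bigcup_{x\in X}N[x]$; a subscript names the graph where needed. It does not matter below whether several cops may share a vertex: the arguments for the robber allow it, and the strategies that we construct for the cops use distinct vertices.

\section{Candidate sets and the general upper bound}\label{sec:sets}

A strategy of the cops assigns a probe to each finite sequence of previous answers. A \emph{trajectory} of the robber is a sequence $x_1,x_2,\dots$ with $x_{t+1}\in N[x_t]$, where $x_t$ is his position at the $t$-th probe. A probe partitions any set $S\subseteq V$ into \emph{classes}, the nonempty sets of vertices of $S$ with a common distance vector.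

Since the cops do not see the robber, it is convenient to replace him by the set of all positions he might occupy. In the \emph{set game}, $S_1=V$; in round $t$ the cops choose a probe, the robber chooses a class $B_t$ of $S_t$ for this probe, and the cops are told the distance vector of $B_t$; the cops win in the first round with $|B_t|=1$, and otherwise $S_{t+1}=N[B_t]$.

\begin{lemma}\label{lem:sets}
A strategy of the cops wins the localization game, or wins it within $s$ rounds, if and only if it does so in the set game.
\end{lemma}

\begin{proof}
Fix the strategy and a sequence of answers for rounds $1,\dots,t$, and define $S_1,B_1,S_2,\dots,B_t$ from these answers as in the set game. By induction on $t$, the set $B_t$ consists exactly of the last vertices $x_t$ of the trajectories $x_1,\dots,x_t$ that produce these answers: the possible positions before the $t$-th probe are those reachable in one move from $B_{t-1}$, which form $S_t$, and the answer selects one class of $S_t$. Thus after round $t$ the cops can determine the position if and only if $|B_t|=1$, every trajectory yields a play of the set game, and every finite play of the set game comes from a trajectory, which the robber can choose in advance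 because he knows the strategy.

It remains to realize an infinite play $B_1,B_2,\dots$ by an infinite trajectory. K\"onig's infinity lemma states that if $B_1,B_2,\dots$ are nonempty finite sets and each element of $B_{t+1}$ is assigned a predecessor in $B_t$, then there is an infinite sequence $x_t\in B_t$ in which each $x_t$ is the predecessor of $x_{t+1}$. Apply it, assigning to $y\in B_{t+1}\subseteq N[B_t]$ some $x\in B_t$ with $y\in N[x]$.
\end{proof}

From now on we work in the set game and call $S_t$ the \emph{candidate set}. It is a game of perfect information whose future depends only on $S_t$, and counting the possible values of $S_t$ bounds its length.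

\begin{proposition}\label{prop:upper}
Every connected graph $G$ on $n\ge2$ vertices satisfies $\operatorname{lcapt}(G)\le 2^n-1$.
\end{proposition}

\begin{proof}
Let $k=\zeta(G)$. For $s\ge0$ let $\mathcal F_s$ be the family of nonempty sets $S\subseteq V$ such that $k$ cops can win within $s$ rounds when the set game is started from $S_1=S$. Then $\emptyset=\mathcal F_0\subseteq\mathcal F_1\subseteq\cdots$, and
\begin{equation}\label{eq:rec}
S\in\mathcal F_{s+1}\iff\text{some probe has } N[B]\in\mathcal F_s \text{ for every class } B \text{ of } S \text{ with } |B|\ge2 .
\end{equation}
So $\mathcal F_s$ determines $\mathcal F_{s+1}$ by a rule independent of $s$, and once $\mathcal F_s=\mathcal F_{s+1}$ the chain is constant. There are only $s_0=2^n-1$ nonempty subsets of $V$, so at most $s_0$ inclusions in the chain are strict, and $\mathcal F_{s_0}=\mathcal F_{s_0+1}$. If a nonempty set $S$ is not in $\mathcal F_{s_0}=\mathcal F_{s_0+1}$, then by~\eqref{eq:rec} every probe has a class $B$ of $S$ with $|B|\ge2$ and $N[B]\notin\mathcal F_{s_0}$. If $V$ were outside $\mathcal F_{s_0}$, the robber could choose such a class in every round and never lose, contrary to $k=\zeta(G)$. Hence $V\in\mathcal F_{s_0}$.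
\end{proof}

\section{A binary counter on $3m$ vertices}\label{sec:counter}

\subsection*{The clearing game}

Let $m\ge1$. The graph $H=H_m$ has vertex set $Q=Q_1\cup\dots\cup Q_m$, where $Q_i=\{a_i,b_i,b_i'\}$ is the $i$-th \emph{triple}. The vertices $b_i,b_i'$ are the \emph{$b$-vertices of index $i$}, and each is the \emph{twin} of the other. The edges are as follows (Figure~\ref{fig:H}):
\begin{itemize}
\item a $b$-vertex of index $i$ is adjacent to $a_j$ if and only if $j\le i$;
\item two $b$-vertices are adjacent if and only if their indices differ;
\item no two of $a_1,\dots,a_m$ are adjacent.
\end{itemize}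

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\node[draw,rounded corners,inner sep=5pt] (B1) at (0,1.8) {$b_1\quad b_1'$};
\node[draw,rounded corners,inner sep=5pt] (B2) at (3,1.8) {$b_2\quad b_2'$};
\node[draw,rounded corners,inner sep=5pt] (B3) at (6,1.8) {$b_3\quad b_3'$};
\node[draw,circle,inner sep=2pt] (A1) at (0,0) {$a_1$};
\node[draw,circle,inner sep=2pt] (A2) at (3,0) {$a_2$};
\node[draw,circle,inner sep=2pt] (A3) at (6,0) {$a_3$};
\draw (B1)--(B2);
\draw (B2)--(B3);
\draw (B1) to[bend left=25] (B3);
\draw (A1)--(B1);
\draw (A1)--(B2);
\draw (A1)--(B3);
\draw (A2)--(B2);
\draw (A2)--(B3);
\draw (A3)--(B3);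
\end{tikzpicture}
\caption{The graph $H_3$. Each box holds two nonadjacent twins $b_i,b_i'$. A line ending at a box stands for edges to both vertices in the box, so a line between two boxes stands for four edges.}
\label{fig:H}
\end{figure}

A \emph{transversal} is a set $U=\{u_1,\dots,u_m\}$ with $u_i\in Q_i$. The \emph{clearing game} on $H_m$ has one player. It starts from $X_1=Q$. In round $t$ the player chooses a transversal $U_t$ and puts $W_t=X_t\cap U_t$. The game ends in the first round with $|W_t|\le1$; otherwise $X_{t+1}=N_H[W_t]$. The player wants to end the game early.

This models a localization game in which the cops can \emph{watch} any two vertices of each triple, so that a robber on a watched vertex is located, and must \emph{spare} the third vertex $u_i$, while all spared vertices give the same answer. The set $X_t$ plays the role of the candidate set. Vertices of $X_t$ are \emph{contaminated} and vertices of $Q\setminus X_t$ are \emph{clear}. A triple with a clear vertex is an asset: by sparing that vertex, the player keeps the whole triple out of $W_t$. The game can end only when at least $m-1$ triples contain a clear vertex.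

\subsection*{The case $m=3$}

The following play ends in four rounds. The last column records, for the triples $Q_3,Q_2,Q_1$ in this order, whether they contain a clear vertex after the round.
\begin{center}
\begin{tabular}{c|c|c|c|c}
$t$ & $U_t$ & $W_t$ & $Q\setminus X_{t+1}$ & digits\\ \hline
$1$ & $b_1',a_2,a_3$ & $b_1',a_2,a_3$ & $b_1$ & $001$\\
$2$ & $b_1,b_2',a_3$ & $b_2',a_3$ & $b_2$ & $010$\\
$3$ & $b_1',b_2,a_3$ & $b_1',a_3$ & $b_1,a_2$ & $011$\\
$4$ & $b_1,a_2,b_3'$ & $b_3'$ & &
\end{tabular}
\end{center}
Each row is read off Figure~\ref{fig:H}. In round~1 the vertex $b_1$ has the neighbors $a_1,b_2,b_2',b_3,b_3'$, none of which is in $W_1$, while $b_1'$ contaminates all five of them. Round~2 is a carry. The clear vertex $b_1$ is spared, so that $a_1$ stays out of $W_2$, and this clears $b_2$; but $b_2'\in W_2$ contaminates $a_2$, all of $Q_1$, and $b_3,b_3'$, so the digit of $Q_1$ is lost. In round~3 the first digit is set again. Now $b_1'\in W_3$ contaminates $a_1$ and all $b$-vertices of index $2$ and $3$, including $b_2$, but the second digit survives by moving to $a_2$, whose neighbors $b_2,b_2',b_3,b_3'$ are outside $W_3$.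

Three rounds do not suffice. Suppose first that $W=U$ in some round. Each $a_i$ lies in $U$ or is adjacent to $u_i$, so no $a_i$ becomes clear. If $u_1=a_1$, or if $U$ contains two $b$-vertices, then all $b$-vertices are contaminated. So the only useful choice is $u_2=a_2$, $u_3=a_3$ and $u_1$ a $b$-vertex, which clears the twin of $u_1$. After round~1, by symmetry, at best $b_1$ is clear. In round~2 either $W_2=U_2$ again, or $u_1=b_1$ and $W_2=\{u_2,u_3\}$. In the latter case, $W_2=\{a_2,a_3\}$ clears exactly $Q_1$; a $b$-vertex of index $2$ together with $a_3$ clears exactly the twin of $u_2$; and if $u_3$ is a $b$-vertex, it contaminates every vertex other than its twin, which is contaminated by $u_2$. In all cases the clear vertices after round~2 lie in one triple, so $|W_3|\ge2$.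

\subsection*{The counter increases by at most one}

The example suggests recording only which triples contain a clear vertex, and weighting them as binary digits. For $I\subseteq[m]$ let $\operatorname{val}(I)=\sum_{i\in I}2^{i-1}$, so that $\operatorname{val}([i-1])=2^{i-1}-1$. For $X\subseteq Q$ put
\[
I(X)=\{i\in[m]: Q_i\not\subseteq X\},\qquad \varphi(X)=\operatorname{val}(I(X)).
\]
Then $\varphi(Q)=0$, and $\varphi(X)\le\varphi(Y)$ whenever $X\supseteq Y$.

\begin{lemma}\label{lem:step}
Let $X\subseteq Q$, let $U$ be a transversal, and let $W=X\cap U$.
\begin{enumerate}
\item[(a)] If $\varphi(X)<2^{m-1}-1$, then $|W|\ge2$.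
\item[(b)] $\varphi(N_H[W])\le\varphi(X)+1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $L=\{i: u_i\notin X\}$. Then $L\subseteq I(X)$, so $\operatorname{val}(L)\le\varphi(X)$, and $W=\{u_i:i\notin L\}$.

(a) If $|W|\le1$, then $|L|\ge m-1$. The smallest value of such a set is $\operatorname{val}([m-1])=2^{m-1}-1$, so $\varphi(X)\ge 2^{m-1}-1$.

(b) Let $X'=N_H[W]$. If $I(X')\subseteq L$, then $\varphi(X')\le\varphi(X)$. Otherwise there is a \emph{new digit}, an index $i\in I(X')\setminus L$. We determine how it can arise. Since $i\notin L$, we have $u_i\in W$. If $u_i=a_i$, then $Q_i\subseteq N_H[a_i]\subseteq X'$, contrary to $i\in I(X')$. So $u_i$ is a $b$-vertex. Both $u_i$ and its neighbor $a_i$ lie in $X'$, so the vertex of $Q_i$ missing from $X'$ is the twin $\beta$ of $u_i$, and $\beta$ has no neighbor in $W$. This has three consequences.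
\begin{itemize}
\item The new digit is unique: a second one, $i'\ne i$, would put the $b$-vertex $u_{i'}\sim\beta$ into $W$.
\item All lower digits were set: for $j<i$ every vertex of $Q_j$ is adjacent to $\beta$, so $u_j\notin W$, and $[i-1]\subseteq L$.
\item All lower digits are erased: for $j<i$ every vertex of $Q_j$ is adjacent to $u_i\in W$, so $Q_j\subseteq X'$ and $j\notin I(X')$.
\end{itemize}
Hence $I(X')\subseteq\{i\}\cup(L\setminus[i-1])$ with $[i-1]\subseteq L$, and
\[
\varphi(X')\le 2^{i-1}+\operatorname{val}(L)-(2^{i-1}-1)=\operatorname{val}(L)+1\le\varphi(X)+1.\qedhere
\]
\end{proof}

\subsection*{The counter can be increased by one}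

The player must now realize the bound of Lemma~\ref{lem:step} in every round. The difficulty is to keep the higher digits while the lower ones are rebuilt. A new digit $i$ is born at a $b$-vertex, and any $b$-vertex of another index in $W$ contaminates it; so, as in round~3 of the example, it is moved at once to $a_i$, which is not adjacent to the $b$-vertices of lower index.

For an integer $t$ with $0\le t<2^m$ let $\operatorname{supp}(t)$ be the set $I\subseteq[m]$ with $\operatorname{val}(I)=t$, and for $t\ge1$ let $\kappa_t=\min\operatorname{supp}(t)$. Writing $t=2^{\kappa-1}+t'$ with $\kappa=\kappa_t$ and $t-1=(2^{\kappa-1}-1)+t'$ gives the rule for subtracting one in binary: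
\begin{equation}\label{eq:binary}
\operatorname{supp}(t-1)=[\kappa-1]\cup\{i\in\operatorname{supp}(t): i>\kappa\},\qquad \kappa=\kappa_t .
\end{equation}
Let $C_0=\emptyset$ and, for $t\ge1$,
\[
C_t=\{b_{\kappa_t}\}\cup\{a_i: i\in\operatorname{supp}(t),\ i>\kappa_t\}.
\]
The set $C_t$ has exactly one vertex in $Q_i$ for each $i\in\operatorname{supp}(t)$. It is the set that the player aims to have clear after round $t$; for $m=3$ the sets $C_1,C_2,C_3$ are those in the fourth column of the table.

\begin{proposition}\label{prop:counter}
The shortest play of the clearing game on $H_m$ has exactly $2^{m-1}$ rounds.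
\end{proposition}

\begin{proof}
Let $M=2^{m-1}$. By Lemma~\ref{lem:step}(b) and $\varphi(X_1)=0$, every play has $\varphi(X_t)\le t-1$. For $t\le M-1$ this is less than $2^{m-1}-1$, so $|W_t|\ge2$ by Lemma~\ref{lem:step}(a), and no play ends before round $M$.

Conversely, for $1\le t\le M$ and $\kappa=\kappa_t$ choose $U_t$ as follows: for $i\in\operatorname{supp}(t-1)$ let $u_i$ be the vertex of $C_{t-1}$ in $Q_i$; let $u_\kappa=b_\kappa'$; and let $u_i=a_i$ for all other $i$. This is consistent because $\kappa\notin\operatorname{supp}(t-1)$ by~\eqref{eq:binary}. We show by induction that $X_t\cap C_{t-1}=\emptyset$ for $1\le t\le M$. This holds for $t=1$. If it holds for $t$, then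
\begin{equation}\label{eq:W}
W_t\subseteq\{b_\kappa'\}\cup\{a_j: j\notin\operatorname{supp}(t-1),\ j\ne\kappa\}.
\end{equation}
By~\eqref{eq:binary}, every $a_j$ on the right has $j>\kappa$ and $j\notin\operatorname{supp}(t)$. So $W_t\cap C_t=\emptyset$, and it remains to see that no vertex of $C_t$ has a neighbor in $W_t$. The vertex $b_\kappa$ is adjacent neither to its twin nor to any $a_j$ with $j>\kappa$. A vertex $a_i$ with $i>\kappa$ is adjacent neither to $b_\kappa'$ nor to any $a_j$. Hence $X_{t+1}=N_H[W_t]$ is disjoint from $C_t$.

For $t=M$ we have $\kappa=m$ and $\operatorname{supp}(M-1)=[m-1]$, so~\eqref{eq:W} gives $W_M\subseteq\{b_m'\}$, and the game ends.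
\end{proof}

\section{The graph $G_{m,r}$}\label{sec:graph}

\subsection*{What the construction must achieve}

We embed $H_m$ as an induced subgraph of a graph $G$ in which the localization game with $\zeta(G)$ cops is the clearing game. In a graph of diameter $2$ a probe reveals, for each probed vertex, only whether the robber is on it, adjacent to it, or neither, so all requirements can be phrased in terms of adjacency. There are three.

\emph{The cops must be tied down.} We add $k$ pairs of nonadjacent vertices, joined to one another and to all of $Q$. The two members of a pair have almost the same neighbors, so only the few vertices of a set $Y_\pi$ tell the members of the pair $\pi$ apart, and the sets $Y_\pi$ are disjoint. A probe that misses some $Y_\pi$ lets the robber answer with a class containing $\pi$, and then all of $Q$ is contaminated. Thus fewer than $k$ cops never win, and $k$ cops must place one cop in each $Y_\pi$ or see the counter reset to zero.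

\emph{The tied cops must have exactly the moves of the clearing game.} For $2m$ of the pairs, the set $Y_\pi$ contains two \emph{detectors}, each with a single neighbor in $Q$. Two such pairs serve each triple $Q_i$: one offers the choice of watching $b_i$ or $a_i$, the other of watching $b_i'$ or $a_i$. The two cops can watch any two vertices of $Q_i$ and never all three.

\emph{The added vertices must offer no hiding place.} The probes that the cops use have to identify every vertex outside $Q$. The detectors are identified by codes written in their adjacencies to $r$ further pairs, of which about $\log_2(4m)$ suffice. The members of the first $2m$ pairs are identified by their adjacencies to the detectors.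

\subsection*{Definition}

Let $m\ge3$ and $2^r-r-1\ge4m$. \emph{Columns} are the elements of $\mathbb Z_{2m}$, represented by $1,\dots,2m$. The vertex set of $G=G_{m,r}$ is the disjoint union of
\begin{itemize}
\item $Q$, the vertex set of $H_m$;
\item $D=\{d_c,e_c: c\in\mathbb Z_{2m}\}$, where $d_c,e_c$ are the \emph{detectors of column $c$};
\item $P=R\cup T$, where $R=\{p_c,p_c':c\in\mathbb Z_{2m}\}$ and $T=\{t_j,t_j':j\in[r]\}$.
\end{itemize}
So $|V(G)|=3m+4m+4m+2r=11m+2r$. The sets $\{p_c,p_c'\}$ and $\{t_j,t_j'\}$ are the \emph{pairs}; there are $k=2m+r$ of them. Each detector \emph{watches} one vertex of $Q$: for $i\in[m]$,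
\[
d_{2i-1}\text{ watches } b_i,\qquad d_{2i}\text{ watches } b_i',\qquad e_{2i-1}\text{ and } e_{2i}\text{ watch } a_i .
\]
The set $[r]$ has $2^r-r-1\ge4m=|D|$ subsets with at least two elements, so we can fix distinct \emph{codes} $J(\delta)\subseteq[r]$ with $|J(\delta)|\ge2$ for $\delta\in D$. The edges are:
\begin{enumerate}
\item[(E1)] two vertices of $P$ are adjacent if and only if they lie in different pairs;
\item[(E2)] every vertex of $P$ is adjacent to every vertex of $Q$;
\item[(E3)] $Q$ induces the graph $H_m$;
\item[(E4)] a detector is adjacent to the vertex it watches and to no other vertex of $Q$;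
\item[(E5)] a detector of column $c$ is adjacent to all vertices of $R$ except $p_c'$, $p_{c-1}$, $p_{c-1}'$;
\item[(E6)] a detector $\delta$ is adjacent to both $t_j,t_j'$ if $j\notin J(\delta)$ and to neither if $j\in J(\delta)$;
\item[(E7)] no two detectors are adjacent.
\end{enumerate}
Read from the side of $R$, rule (E5) says that the detectors not adjacent to $p_x$ are those of column $x+1$, and the detectors not adjacent to $p_x'$ are those of columns $x$ and $x+1$.

\begin{lemma}\label{lem:diam}
The graph $G$ is connected of diameter $2$.
\end{lemma}

\begin{proof}
The vertices $a_1,a_2$ are not adjacent, so it suffices to find a common neighbor for any two nonadjacent vertices. The two members of a pair have the common neighbor $a_1$, and two vertices of $Q$ have the common neighbor $p_1$. By (E1) and (E2), every other nonadjacent couple contains a detector $\delta$, say of column $c$. Its neighbor $p_c$ is adjacent to all of $Q$ and of $P\setminus\{p_c,p_c'\}$. The vertices $\delta$ and $p_c'$ have the common neighbor $p_x$ for any $x\notin\{c,c-1\}$. Finally, $\delta$ and a detector of column $y$ have the common neighbor $p_x$ for any $x\notin\{c,c-1,y,y-1\}$, and such a column $x$ exists because $2m\ge6$.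
\end{proof}

Thus $d(v,w)=1$ if $v\sim w$ and $d(v,w)=2$ if $v\ne w$ are not adjacent.

\subsection*{Legal probes}

For a pair $\pi$ define $Y_\pi=\{t_j,t_j'\}$ if $\pi=\{t_j,t_j'\}$, and $Y_\pi=\{p_c,p_c',d_c,e_c\}$ if $\pi=\{p_c,p_c'\}$. These $k$ sets are pairwise disjoint and disjoint from $Q$.

\begin{lemma}\label{lem:pairs}
Let $\pi=\{p,p'\}$ be a pair. If a probe contains no vertex of $Y_\pi$, then $p$ and $p'$ have the same distance vector. Moreover $N[\pi]\supseteq P\cup Q$.
\end{lemma}

\begin{proof}
Let $w\notin Y_\pi$. We show that $w$ is adjacent to both members of $\pi$ or to neither, so that $d(w,p)=d(w,p')$. If $w\in Q\cup(P\setminus\pi)$, it is adjacent to both by (E1) and (E2); this also proves the last statement. Let $w$ be a detector. If $\pi\subseteq T$, use (E6). If $\pi=\{p_c,p_c'\}$, then $w$ belongs to a column $y\ne c$, and by (E5) it is adjacent to neither member if $y=c+1$ and to both otherwise.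
\end{proof}

Call a probe by $k$ cops \emph{legal} if it meets every $Y_\pi$. Since there are $k$ disjoint sets $Y_\pi$ and $k$ cops, a legal probe has exactly one cop in each $Y_\pi$ and no cop elsewhere. In particular no vertex of $Q$ is probed, and at most one detector of each column is probed. For a legal probe, let $A\subseteq Q$ be the set of vertices watched by the probed detectors. The next lemma says that a legal probe is no stronger than a move of the clearing game.

\begin{lemma}\label{lem:legal}
For a legal probe, all vertices of $Q\setminus A$ have the same distance vector, and $Q\setminus A$ contains a transversal.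
\end{lemma}

\begin{proof}
A vertex of $Q\setminus A$ is at distance $1$ from every probed vertex of $P$ by (E2) and at distance $2$ from every probed detector by (E4). Only detectors of the columns $2i-1$ and $2i$ watch vertices of $Q_i$, at most one per column is probed, and each watches one vertex. So $|A\cap Q_i|\le2$ for every $i$.
\end{proof}

Conversely, every move of the clearing game is available. For a transversal $U$ let $\Pi(U)$ be the probe consisting of $t_1,\dots,t_r$ and, for each $i\in[m]$, the two detectors
\[
d_{2i-1},d_{2i}\ \text{ if } u_i=a_i,\qquad
e_{2i-1},d_{2i}\ \text{ if } u_i=b_i,\qquad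
d_{2i-1},e_{2i}\ \text{ if } u_i=b_i' .
\]
In each case the two detectors watch the two vertices of $Q_i\setminus\{u_i\}$. So $\Pi(U)$ is a legal probe of $k$ distinct vertices, with one detector in each column and $Q\setminus A=U$.

\begin{lemma}\label{lem:identify}
For the probe $\Pi(U)$, every vertex of $V\setminus U$ has a distance vector different from that of every other vertex of $G$.
\end{lemma}

\begin{proof}
A probed vertex is identified by the position of the entry $0$. The vector of an unprobed vertex $w$ has entries in $\{1,2\}$ and determines the set $Z(w)$ of all $j\in[r]$ with $w\not\sim t_j$ and the set $\Gamma(w)$ of all columns whose probed detector is adjacent to $w$. The edge rules give: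
\begin{center}
\begin{tabular}{l|l|l}
unprobed vertex $w$ & $Z(w)$ & $\Gamma(w)$\\ \hline
$t_j'$ & $\{j\}$ & not needed\\
detector $\delta$ & $J(\delta)$ & not needed\\
$p_x$ & $\emptyset$ & $\mathbb Z_{2m}\setminus\{x+1\}$\\
$p_x'$ & $\emptyset$ & $\mathbb Z_{2m}\setminus\{x,x+1\}$\\
$q\in Q$ & $\emptyset$ & columns whose probed detector watches $q$
\end{tabular}
\end{center}
The size of $Z(w)$, which is $1$, at least $2$, or $0$, tells whether $w$ lies in $T$, in $D$, or in $R\cup Q$. In the first two cases $Z(w)$ determines $w$, because the codes are distinct. For $w\in R$ the sets $\Gamma(w)$ are distinct and have at least $2m-2\ge4$ elements. For $q\in Q_i$ the set $\Gamma(q)$ is contained in $\{2i-1,2i\}$, so it has at most two elements; it is empty exactly when $q\in U$; and the sets $\Gamma(q)$ for different $q$ are disjoint, since each detector watches one vertex. Hence $\Gamma(w)$ determines $w\in R\cup Q$ unless $w\in U$.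
\end{proof}

\begin{remark}
The hypothesis $2^r-r-1\ge4m$ is used only to choose the codes, and $|J(\delta)|\ge2$ only to let $Z(w)$ separate the detectors from the other vertices. The hypothesis $m\ge3$ is used for the common neighbor of two detectors in Lemma~\ref{lem:diam} and for the inequality $2m-2>2$ in Lemma~\ref{lem:identify}. In (E5), the missing edge to $p_c'$ is what lets a detector of column $c$ separate $p_c$ from $p_c'$. The missing edges to $p_{c-1},p_{c-1}'$ serve Lemma~\ref{lem:identify}: if they were present, all vertices $p_x$ would have the vector $(1,\dots,1)$ under every probe $\Pi(U)$, and the robber could answer with this class, whose closed neighborhood contains $Q$.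
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

The order and the diameter of $G=G_{m,r}$ were found in Section~\ref{sec:graph}. Let $k=2m+r$ and $M=2^{m-1}$. By Lemma~\ref{lem:sets} we may argue in the set game.

\emph{Fewer than $k$ cops lose.} A probe by fewer than $k$ cops misses one of the $k$ disjoint sets $Y_\pi$. The robber maintains $S_t\supseteq P\cup Q$, which holds for $S_1=V$. In round $t$ he takes a pair $\pi$ with $Y_\pi$ missed by the probe. By Lemma~\ref{lem:pairs}, $\pi\subseteq S_t$ lies in one class $B_t$, so $|B_t|\ge2$ and $S_{t+1}\supseteq N[\pi]\supseteq P\cup Q$. He is never located, so $\zeta(G)\ge k$.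

\emph{$k$ cops need at least $M$ rounds.} The cops are free to use any probe, so the robber needs an invariant that survives both kinds. He maintains
\begin{equation}\label{eq:inv}
P\subseteq S_t\qquad\text{and}\qquad\varphi(S_t\cap Q)\le t-1 .
\end{equation}
The first condition keeps the threat of a reset alive; the second says that the counter is not ahead of the clock. The invariant holds for $t=1$. Suppose that it holds for some $t\le M-1$. We show that the robber has a class $B_t$ with $|B_t|\ge2$ that preserves it.

If the probe is not legal, it misses some $Y_\pi$. Since $\pi\subseteq P\subseteq S_t$, Lemma~\ref{lem:pairs} gives a class $B_t\supseteq\pi$ with $S_{t+1}\supseteq P\cup Q$, and $\varphi(S_{t+1}\cap Q)=\varphi(Q)=0$.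

If the probe is legal, let $U\subseteq Q\setminus A$ be a transversal as in Lemma~\ref{lem:legal}, and put $X=S_t\cap Q$ and $W=X\cap U$. Since $\varphi(X)\le t-1<2^{m-1}-1$, Lemma~\ref{lem:step}(a) gives $|W|\ge2$. By Lemma~\ref{lem:legal}, $W$ lies in one class $B_t$ of $S_t$. Then $S_{t+1}\supseteq N_G[W]$, which contains $P$ by (E2) and $N_H[W]$ by (E3). Since $\varphi$ does not increase when the set grows, Lemma~\ref{lem:step}(b) gives
\[
\varphi(S_{t+1}\cap Q)\le\varphi(N_H[W])\le\varphi(X)+1\le t .
\]
So the robber survives rounds $1,\dots,M-1$ against every strategy of $k$ cops.

\emph{$k$ cops win within $M$ rounds.} Let $U_1,\dots,U_M$ be a shortest play of the clearing game (Proposition~\ref{prop:counter}), with its sets $X_t$ and $W_t$. In round $t$ the cops probe $\Pi(U_t)$. We claim that $S_t\cap Q=X_t$ as long as the game lasts. This holds for $t=1$. By Lemma~\ref{lem:identify}, the only class of $S_t$ that can have more than one element lies in $U_t$, and by Lemma~\ref{lem:legal} it equals $S_t\cap U_t=X_t\cap U_t=W_t$. If the robber is not located in round $t$, then $B_t=W_t$, and $S_{t+1}\cap Q=N_G[W_t]\cap Q=N_H[W_t]=X_{t+1}$ because $H$ is an induced subgraph. In round $M$ we have $|W_M|\le1$,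 so every class is a single vertex and the robber is located.

The three parts give $\zeta(G)=k=2m+r$ and $\operatorname{lcapt}(G)=\operatorname{lcapt}_k(G)=2^{m-1}$. \qed

\begin{remark}
The delay depends on the cops having none to spare. With $m-1$ additional cops, the probe $\Pi(U)\cup\{u_1,\dots,u_{m-1}\}$ gives all vertices different distance vectors by Lemma~\ref{lem:identify}, so $\operatorname{lcapt}_{k+m-1}(G_{m,r})=1$.
\end{remark}

\section{Proof of Theorem~\ref{thm:order}}\label{sec:alln}

The upper bound is Proposition~\ref{prop:upper}. For the lower bound we need a graph $G_{m,r}$ with exactly $n$ vertices. Theorem~\ref{thm:main} allows every sufficiently large $r$, so $r$ can absorb the surplus vertices, two at a time; this forces $m\equiv n\pmod2$.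

Let $n\ge100$, put $\ell=\lceil\log_2n\rceil$, and let $m$ be the largest integer with $m\equiv n\pmod 2$ and $11m\le n-2\ell$. By maximality, $11(m+2)>n-2\ell$, that is,
\begin{equation}\label{eq:m}
m>\frac{n-2\ell}{11}-2 .
\end{equation}
We have $n-2\ell\ge86$: for $100\le n\le128$ because $\ell=7$, and for $n>128$ because $\ell\ge8$ and $n-2\ell>2^{\ell-1}-2\ell\ge112$. So $m>\frac{86}{11}-2>3$. The number $r=(n-11m)/2$ is an integer, since $11m\equiv m\equiv n\pmod2$, and $r\ge\ell$. Therefore
\[
2^r\ge n=11m+2r\ge4m+r+1,
\]
so $G_{m,r}$ exists and has $n$ vertices. By Theorem~\ref{thm:main} and~\eqref{eq:m},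
\[
f(n)\ge\operatorname{lcapt}(G_{m,r})=2^{m-1}\ge2^{\frac{n-2\lceil\log_2n\rceil}{11}-3}.
\]
This proves Theorem~\ref{thm:order}. \qed

\begin{thebibliography}{1}

\bibitem{ICS}
Vesna Ir\v{s}i\v{c} Chenoweth and Matija Skrt,
\emph{Localization game capture time of trees and outerplanar graphs},
arXiv:2508.10443 (2025).

\end{thebibliography}
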